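# Central hyperplanes rich in lattice points: the order $1/d$ in Koldobsky's lattice slicing inequality

## 1. Lattice points of a symmetric body, their covariance, and dual lattices

Throughout, $|x|$ is the Euclidean norm of a vector, $|S|$ the cardinality of a finite set $S$, $\langle\cdot,\cdot\rangle$ the standard inner product, $y^\perp$ the subspace orthogonal to $y$, $B$ the Euclidean unit ball of $\mathbb R^d$, and $\kappa_d$ its volume.

**Definition 1 (bodies and their lattice points).** A convex body is a compact convex set $K\subset\mathbb R^d$ with nonempty interior. It is origin-symmetric if $K=-K$. We write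
$$V=\mathrm{vol}_d(K),\qquad A=K\cap\mathbb Z^d,\qquad N=|A|.$$
The standing hypothesis on $K$ is that it is origin-symmetric and that $\mathrm{span}(A)=\mathbb R^d$.

*Example.* The cross-polytope $C_d=\mathrm{conv}(\pm e_1,\dots,\pm e_d)$ has $A=\{0,\pm e_1,\dots,\pm e_d\}$, $N=2d+1$ and $V=2^d/d!$. By contrast, $[-\frac12,\frac12]\times[-5,5]$ fails the hypothesis: its lattice points all lie on one line.

**Definition 2 (slices).** For nonzero $y\in\mathbb R^d$ the central slice is $A\cap y^\perp$, and its ratio is $|A\cap y^\perp|/N$. For nonzero $y\in\mathbb Z^d$ and $j\in\mathbb Z$ put $S_j=\{x\in A:\langle x,y\rangle=j\}$. The $S_j$ partition $A$, and $S_0=A\cap y^\perp$.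

*Example.* For $C_d$ and $y=e_1$ we have $|S_0|=2d-1$, $|S_1|=|S_{-1}|=1$. Any nonzero $y$ has some $\langle e_i,y\rangle\neq 0$, so the largest ratio for $C_d$ is exactly $\frac{2d-1}{2d+1}$.

**Definition 3 (unconditional bodies).** $K$ is unconditional if it is symmetric with respect to every coordinate hyperplane.

*Example.* Cubes $[-a,a]^d$ and $C_d$ are unconditional. The parallelogram $\mathrm{conv}\big(\pm([0,1]\times\{1\})\big)\subset\mathbb R^2$ is not: it contains $(1,1)$ but not $(-1,1)$.

**Definition 4 (covariance).** Put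
$$\Sigma=\frac1N\sum_{x\in A}xx^T,\qquad D=(\det\Sigma)^{1/(2d)},\qquad |x|_*=\sqrt{x^T\Sigma^{-1}x}.$$
Since
$$u^T\Sigma u=\frac1N\sum_{x\in A}\langle x,u\rangle^2 \tag{1}$$
and $A$ spans, $\Sigma$ is positive definite, so this makes sense. Two consequences are used all the time. First, by linearity of the trace,
$$\frac1N\sum_{x\in A}|x|_*^2=\mathrm{tr}\Big(\Sigma^{-1}\frac1N\sum_{x\in A} xx^T\Big)=\mathrm{tr}(I)=d. \tag{2}$$
Second, writing $\langle x,u\rangle=\langle\Sigma^{-1/2}x,\Sigma^{1/2}u\rangle$ and using Cauchy–Schwarz,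
$$|\langle x,u\rangle|\le|x|_*\sqrt{u^T\Sigma u}. \tag{3}$$

*Example.* For $C_d$, $\Sigma=\frac{2}{2d+1}I$, $D=\sqrt{2/(2d+1)}$, and $|e_i|_*^2=\frac{2d+1}2$. The average in (2) is $\frac{2d}{2d+1}\cdot\frac{2d+1}2=d$, as it should be.

**Definition 5 (lattices).** A lattice of rank $k$ is the set of integer combinations of $k$ linearly independent vectors of $\mathbb R^d$; these are the discrete subgroups. If $w_1,\dots,w_k$ is a basis of $L$, the half-open parallelepiped $P=\{\sum a_iw_i:a_i\in[-\frac12,\frac12)\}$ is a fundamental domain: the translates $l+P$, $l\in L$, tile $\mathrm{span}(L)$. Its volume is $\det L$. A sublattice $L'$ of the same rank has finite index $m=[L:L']$, and $\det L'=m\det L$. For a full-rank $\Lambda\subset\mathbb R^d$ the dual is $\Lambda^*=\{w:\langle w,v\rangle\in\mathbb Z\text{ for all }v\in\Lambda\}$; if $\Lambda=T\mathbb Z^d$ then $\Lambda^*=T^{-T}\mathbb Z^d$. The successive minimum $\lambda_i(\Lambda)$ is the least $\rho$ such that $\Lambda$ contains $i$ independent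 vectors of length at most $\rho$.

*Example.* $\Lambda=2\mathbb Z\times\mathbb Z$ has $\Lambda^*=\frac12\mathbb Z\times\mathbb Z$, with $\lambda_1(\Lambda)=1$, $\lambda_2(\Lambda)=2$, $\lambda_1(\Lambda^*)=\frac12$. Here $\lambda_2(\Lambda)\lambda_1(\Lambda^*)=1$.

If $y\in\mathbb Z^d\setminus\{0\}$, then $\mathbb Z^d\cap y^\perp$ is a lattice of rank $d-1$: the equation $\langle x,y\rangle=0$ has $d-1$ independent rational solutions, and we clear denominators.

**Definition 6 (support function).** $h_K(u)=\max_{z\in K}\langle z,u\rangle$. For compact convex sets, $h_E\le h_K$ everywhere means $E\subset K$.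

*Example.* For $E=\{x:|x|_*\le1\}$ we get $h_E(u)=\sqrt{u^T\Sigma u}$, by (3) with equality at $x=\Sigma u/\sqrt{u^T\Sigma u}$.

**Definition 7 (isotropic constant).** With $\Sigma_c=\frac1V\int_Kzz^T\,dz$, put $L_K=(\det\Sigma_c)^{1/(2d)}V^{-1/d}$. Under an invertible linear map $T$ the matrix $\Sigma_c$ becomes $T\Sigma_cT^T$ and $V$ becomes $|\det T|V$, so $L_{TK}=L_K$.

*Example.* For $K=[-a,a]$, $\Sigma_c=a^2/3$ and $V=2a$, so $L_K=1/\sqrt{12}$. For $K=\rho B$, $\int_{\rho B}|z|^2dz=d\kappa_d\int_0^\rho s^{d+1}ds=\frac{d}{d+2}\kappa_d\rho^{d+2}$, so by rotational symmetry $\Sigma_c=\frac{\rho^2}{d+2}I$ and $L_K=\frac1{\sqrt{d+2}}\kappa_d^{-1/d}$.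

We use three published facts in the proofs of Theorems 1 and 2.

**Fact 1 (Minkowski's first theorem).** An origin-symmetric convex body of volume at least $2^d$ contains a nonzero point of $\mathbb Z^d$.

**Fact 2 (Brunn–Minkowski).** For nonempty compact convex $X,Y\subset\mathbb R^k$, $\mathrm{vol}_k(X+Y)^{1/k}\ge\mathrm{vol}_k(X)^{1/k}+\mathrm{vol}_k(Y)^{1/k}$.

**Fact 3 (Banaszczyk, Math. Ann. 296 (1993), Thm 2.1).** For a full-rank lattice $\Lambda\subset\mathbb R^d$, $\lambda_d(\Lambda)\,\lambda_1(\Lambda^*)\le d$.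

## 2. The slicing inequality for volume and for covariance

Koldobsky asked: is there, for every $d$, an $\alpha(d)>0$ such that every $K$ as in Definition 1 has a nonzero $y$ with
$$\frac{|K\cap\mathbb Z^d\cap y^\perp|}{|K\cap\mathbb Z^d|}\ge\alpha(d)\,\mathrm{vol}_d(K)^{-1/d}\,?$$
In plain words: does some hyperplane through the origin always contain a good share of the lattice points, where "good" is measured by the linear size $V^{1/d}$ of the body? Alexander, Henk, and Zvavitch proved that $\alpha=C^{-d}$ works for an absolute constant $C$, and that for unconditional bodies one can take $\alpha=c/d$, which is tight for the cross-polytope. Oded Regev, in "A Note on Koldobsky's Lattice Slicing Inequality" (arXiv:1608.04945, 2016), is the source of the question we treat: can one take $\alpha=c/d$ for all bodies? The answer is yes.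

**Theorem 1.** For all $d\ge1$ and all origin-symmetric convex bodies $K\subset\mathbb R^d$ with $\mathrm{span}(K\cap\mathbb Z^d)=\mathbb R^d$ there is a nonzero $y\in\mathbb Z^d$ with
$$\frac{|A\cap y^\perp|}{|A|}\ \ge\ \frac1{15360}\cdot\frac1d\,V^{-1/d}.$$

It follows from a stronger inequality in which the covariance replaces the volume.

**Theorem 2.** For all $d\ge1$ and all such $K$ there is a nonzero $y\in\mathbb Z^d$ with
$$\frac{|A\cap y^\perp|}{|A|}\ \ge\ \min\Big(\frac1{10},\ \frac{c_1}{\sqrt d\,D}\Big),\qquad c_1=\frac1{30720}.$$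

For bodies of very large volume the rate is better than in Theorem 1.

**Theorem 3.** If $K$ is as in Theorem 1 and $V\ge64^{d^2}$, there is a nonzero $y\in\mathbb Z^d$ with
$$\frac{|A\cap y^\perp|}{|A|}\ge\frac1{20\sqrt d\,L_K}V^{-1/d}.$$

By the resolution of the slicing problem, $L_K\le C$ with $C$ absolute (Klartag–Lehec, *Affirmative resolution of Bourgain's slicing problem using Guan's bound*, GAFA 2025), the right side is then at least $\frac c{\sqrt d}V^{-1/d}$ with $c>0$ absolute. Theorems 1 and 2 do not use this.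

The order $1/d$ in Theorem 1 is optimal (Section 3), and the rates of Theorem 2 and, given $L_K\le C$, of Theorem 3 are optimal up to absolute constants even for arbitrarily large bodies in every dimension $d\ge2$ (Proposition 2, Section 10).

## 3. The line, the plane, the cross-polytope, and a prism over a cube

**Dimension one: Theorem 2 for $d=1$.** Here $A=\{-n,\dots,n\}$ with $n\ge1$, since $A$ spans, and $y^\perp=\{0\}$. With $m=2n+1\ge3$ the ratio is $\frac1m$, and
$$D^2=\Sigma=\frac1{2n+1}\cdot2\cdot\frac{n(n+1)(2n+1)}6=\frac{n(n+1)}3=\frac{m^2-1}{12}\ge\frac{8}{9}\cdot\frac{m^2}{12}=\frac{2}{27}m^2 .$$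
So $\frac1m\ge\sqrt{2/27}\,/D\ge c_1/D$. This settles $d=1$ of Theorem 2.

**Two rectangles in the plane.** For $K=[-n,n]^2$, $n\ge1$, a line through $0$ that is not horizontal meets each of the $2n+1$ rows at most once. So the best ratio is $\frac1{2n+1}$. Here $\Sigma=\frac{n(n+1)}3I$ and $D=\sqrt{n(n+1)/3}$: the ratio has order $1/D$.

For $K=[-n,n]\times[-1,1]$ the horizontal axis has ratio $\frac13$, and every other line has ratio at most $\frac{3}{3(2n+1)}\le\frac13$. Now $\Sigma=\mathrm{diag}\big(\frac{n(n+1)}3,\frac23\big)$, so $D$ grows like $\sqrt n$, while the direction $y=e_2$ has $y^T\Sigma y=\frac23$. A direction in which the points are unusually narrow gives a ratio much larger than $1/D$. This distinction comes back in Section 8.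

**The cross-polytope: the order $1/d$ cannot be beaten.** For $K=C_d$ every ratio is at most $1$, while $d!\ge(d/e)^d$ (from $e^d\ge d^d/d!$) gives $V^{-1/d}=\frac12(d!)^{1/d}\ge\frac d{2e}$. So any admissible $\alpha(d)$ satisfies $\alpha(d)\le 2e/d$, and Theorem 1 has the correct order in $d$.

**A prism over a cube.** Let $d\ge2$ and
$$K=\mathrm{conv}\Big(\big([0,1]^{d-1}\times\{1\}\big)\cup\big([-1,0]^{d-1}\times\{-1\}\big)\Big),\qquad y=e_d .$$
The section at height $1$ is the cube $[0,1]^{d-1}$, so $|S_1|=|S_{-1}|=2^{d-1}$. The section at height $0$ is $\frac12[0,1]^{d-1}+\frac12[-1,0]^{d-1}=[-\frac12,\frac12]^{d-1}$, whose only integer point is $0$, so $|S_0|=1$. The two sections have the same volume $1$, but their numbers of lattice points differ by a factor $2^{d-1}$, and the central one is the poor one. (Another direction is good for this body: $e_1^\perp$ contains $2^{d-1}+1$ of the $2^d+1$ points.)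

## 4. From covariance to volume: Theorem 2 implies Theorem 1

**Step 1.** *This step bounds $D$ by the volume.* Let $X$ be the $d\times N$ matrix whose columns are the points of $A$, so $\Sigma=\frac1NXX^T$. By Cauchy–Binet $\det(XX^T)$ is the sum of $\det(x_1,\dots,x_d)^2$ over the $d$-element subsets of $A$. Summing over ordered $d$-tuples instead counts each subset $d!$ times, and tuples with a repetition contribute $0$. Hence
$$\det\Sigma=\frac1{d!\,N^d}\sum_{(x_1,\dots,x_d)\in A^d}\det(x_1,\dots,x_d)^2 .$$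
Since $\mathrm{conv}(\pm x_1,\dots,\pm x_d)\subset K$ has volume $\frac{2^d}{d!}|\det(x_1,\dots,x_d)|$, every determinant satisfies $|\det(x_1,\dots,x_d)|\le d!\,V/2^d$. There are $N^d$ tuples, so $\det\Sigma\le\frac1{d!}\big(\frac{d!\,V}{2^d}\big)^2=\frac{d!\,V^2}{4^d}$, and
$$D\le\tfrac12(d!)^{1/(2d)}V^{1/d}\le\tfrac{\sqrt d}2V^{1/d}. \tag{4}$$

**Step 2.** *This step shows that the term $\frac1{10}$ in Theorem 2 does no harm.* The set $A$ contains $d$ independent integer vectors, whose determinant is at least $1$ in absolute value, so $V\ge2^d/d!$ and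
$$d\,V^{1/d}\ge\frac{2d}{(d!)^{1/d}}\ge2. \tag{5}$$
Hence $\frac{2c_1}dV^{-1/d}\le c_1<\frac1{10}$.

**Step 3.** *This step concludes.* By (4), $\frac{c_1}{\sqrt dD}\ge\frac{2c_1}dV^{-1/d}$. With Step 2, the minimum in Theorem 2 is at least $\frac{2c_1}{d}V^{-1/d}=\frac1{15360}\cdot\frac1dV^{-1/d}$. So Theorem 2 implies Theorem 1. $\square$

It remains to prove Theorem 2 for $d\ge2$.

## 5. The shortest direction, pigeonhole, and the factor $2^{d-1}$

The first thing to try is to choose the direction in which the points of $A$ are narrowest. From here to the end of Section 9, let $y\in\mathbb Z^d\setminus\{0\}$ minimize $y^T\Sigma y$ whenever we speak of "the shortest direction", and let $\sigma=\sqrt{y^T\Sigma y}$. The minimum exists because $\Sigma$ is positive definite.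

**Step 1.** *This step bounds $\sigma$.* The ellipsoid $\{z:z^T\Sigma z\le\rho^2\}$ has volume $\rho^d\kappa_dD^{-d}$. The ball $B$ contains the cube $[-\frac1{\sqrt d},\frac1{\sqrt d}]^d$, so $\kappa_d\ge(2/\sqrt d)^d$. With $\rho=\sqrt d\,D$ the volume is at least $2^d$, and Fact 1 gives
$$\sigma\le\sqrt d\,D. \tag{6}$$

**Step 2.** *This step finds one rich slice.* By (1), $\frac1N\sum_{x\in A}\langle x,y\rangle^2=\sigma^2$, so fewer than or exactly $\frac14N$ points have $|\langle x,y\rangle|>2\sigma$, and at least $\frac34N$ points have $|\langle x,y\rangle|\le2\sigma$. At most $4\sigma+1$ integers lie in $[-2\sigma,2\sigma]$. So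
$$\text{some }j\text{ satisfies }\ |S_j|\ge\frac{3N/4}{4\sigma+1}. \tag{7}$$

If $j$ were $0$ we would be done, by (6), up to small $\sigma$. But $j$ is whatever the pigeonhole principle gives us. One general comparison with $S_0$ is available.

**Lemma 1.** For every nonzero $y\in\mathbb Z^d$ and all $j$, $|S_j|\le2^{d-1}|S_0|$.

*Proof.* Let $L=\mathbb Z^d\cap y^\perp$, of rank $d-1$. If $S_j\ne\emptyset$, two of its points differ by an element of $L$, so $S_j$ lies in one coset of $L$, hence in at most $2^{d-1}$ cosets of $2L$. Suppose $x,x'\in S_j$ lie in the same coset of $2L$. Then $(x-x')/2\in L$, and $(x-x')/2\in K$ by symmetry and convexity, so $(x-x')/2\in S_0$. Fix $x'$ in a given coset of $2L$: the map $x\mapsto(x-x')/2$ is injective into $S_0$, so each coset contributes at most $|S_0|$. $\square$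

What do we have? From (7) and Lemma 1, $|S_0|/N\ge2^{1-d}\cdot\frac34\cdot\frac1{4\sigma+1}$. By (6) and (4), $4\sigma\le2dV^{1/d}$, and by (5), $1\le\frac12dV^{1/d}$, so
$$\frac{|S_0|}N\ \ge\ 2^{1-d}\cdot\frac34\cdot\frac{2}{5\,dV^{1/d}}=\frac35\,2^{-d}\,\frac1dV^{-1/d}.$$
This has the right shape and an exponential loss, and the loss comes from one place only, the comparison of $S_j$ with $S_0$. Lemma 1 itself cannot be improved for arbitrary $y$: the prism of Section 3 attains equality. A second attempt is to compare slices through their volumes, since by Brunn–Minkowski the central section has the largest volume. The prism shows where this stops: its sections have equal volume and very different numbers of points, because a cell of the lattice is as large as the section. So volume comparison needs sections that are large compared with a cell. We will see in Section 7 that this holds when $\sigma$ is large. For bodies with few points, something else is required.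

## 6. A discrete Gaussian over all directions

The difficulty is that for a fixed $y$ the value $0$ need not be the most frequent value of $\langle x,y\rangle$ as $x$ runs over $A$. Now exchange the roles. Fix $x\in A$ and let $y$ be random in $\mathbb Z^d$ with a Gaussian-type law. Then $0$ **is** the most likely value of $\langle x,y\rangle$, for every $x$, with no loss at all. If also $\langle x,y\rangle$ is typically of size $\tau\sqrt d$, then $0$ has probability of order $1/(\tau\sqrt d)$. Averaging over $x\in A$ then produces a good $y$, provided that $y=0$ is not responsible for the average. The last condition forces $\tau$ to be large, and that is the price.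

The claim about the most likely value rests on the following lemma.

**Lemma 2.** Let $Q$ be positive definite, $f(z)=e^{-z^TQz/2}$, $L\subset\mathbb R^d$ a discrete subgroup (of any rank), $t\in\mathbb R^d$. Then $\sum_{l\in L}f(l+t)\le\sum_{l\in L}f(l)$.

*Proof.* **Step 1.** *We write $f$ as a convolution square.* From
$$w^TQw+(z-w)^TQ(z-w)=2\big(w-\tfrac z2\big)^TQ\big(w-\tfrac z2\big)+\tfrac12z^TQz$$
we see that $f=g*g$ with $g(z)=\gamma e^{-z^TQz}$ and a constant $\gamma>0$. Note that $g$ is even.

**Step 2.** *We express the shifted sum as a correlation.* Let $F$ be a measurable fundamental domain for $\mathbb R^d/L$ (for instance $P+\mathrm{span}(L)^\perp$ with $P$ a half-open parallelepiped of $L$), and let $G(z)=\sum_{l\in L}g(z+l)$, which is $L$-periodic. All terms are nonnegative, so sums and integrals may be exchanged: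
$$\sum_{l}f(l+t)=\sum_l\int_{\mathbb R^d}g(l+t-z)g(z)\,dz=\sum_l\int_{\mathbb R^d}g(z-t-l)g(z)\,dz=\int_{\mathbb R^d}G(z-t)g(z)\,dz .$$
Cutting $\mathbb R^d$ into the translates $F+l$ and using that $G$ is periodic, the last integral equals $\int_FG(z-t)\sum_lg(z+l)\,dz=\int_FG(z-t)G(z)\,dz$.

**Step 3.** *We apply Cauchy–Schwarz.* The integral is at most $\big(\int_FG(z-t)^2dz\big)^{1/2}\big(\int_FG(z)^2dz\big)^{1/2}$. The first integral is $\int_{F-t}G^2$, and $F-t$ is another fundamental domain, so it equals $\int_FG^2$. Hence $\sum_lf(l+t)\le\int_FG^2$, and by Step 2 with $t=0$ this is $\sum_lf(l)$, which is finite. $\square$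

**Proposition 1.** Let $d\ge2$. There is a nonzero $y\in\mathbb Z^d$ with
$$\frac{|A\cap y^\perp|}N\ \ge\ \min\Big(\frac1{10},\ \frac1{120\sqrt d\,D^{d/(d-1)}}\Big).$$
(The proof uses only that $A\subset\mathbb Z^d$ is finite and spanning.)

*Proof.* Let $\tau>0$, $Q=\Sigma/\tau^2$, $f(y)=e^{-y^TQy/2}$, $Z=\sum_{y\in\mathbb Z^d}f(y)$, and let $y\in\mathbb Z^d$ be random with probability $f(y)/Z$.

**Step 1.** *This step bounds the probability of the useless outcome $y=0$.* By Lemma 2 with $L=\mathbb Z^d$, $Z\ge\sum_{y}f(y+t)$ for every $t$. Integrating over $t\in[0,1]^d$,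
$$Z\ge\int_{\mathbb R^d}f=(2\pi)^{d/2}(\det Q)^{-1/2}=(2\pi)^{d/2}\tau^dD^{-d},$$
so $\Pr[y=0]=\frac1Z\le(2\pi)^{-d/2}D^d\tau^{-d}$.

**Step 2.** *This step bounds the second moment of $\langle u,y\rangle$ for $u\in\mathbb R^d$.* Completing the square, $\langle u,y\rangle-\frac12y^TQy=\frac12u^TQ^{-1}u-\frac12(y-Q^{-1}u)^TQ(y-Q^{-1}u)$. So by Lemma 2
$$E\,e^{\langle u,y\rangle}=e^{u^TQ^{-1}u/2}\,\frac1Z\sum_{y\in\mathbb Z^d}f(y-Q^{-1}u)\le e^{u^TQ^{-1}u/2}.$$
The law of $y$ is symmetric. Applying this to $\varepsilon u$ and using $\cosh s\ge1+\frac{s^2}2$,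
$$1+\tfrac{\varepsilon^2}2E\langle u,y\rangle^2\le E\cosh(\varepsilon\langle u,y\rangle)=E\,e^{\varepsilon\langle u,y\rangle}\le e^{\varepsilon^2u^TQ^{-1}u/2}.$$
Subtract $1$, divide by $\varepsilon^2/2$ and let $\varepsilon\to0$: $E\langle u,y\rangle^2\le u^TQ^{-1}u=\tau^2|u|_*^2$.

**Step 3.** *This step shows that each fixed $x\in A$ is orthogonal to $y$ with good probability.* For an integer $j$ the set $\{y\in\mathbb Z^d:\langle x,y\rangle=j\}$ is empty or a translate of the discrete group $\mathbb Z^d\cap x^\perp$. By Lemma 2 for that group, $\Pr[\langle x,y\rangle=0]\ge\Pr[\langle x,y\rangle=j]$. By Step 2 and Chebyshev, $\Pr[|\langle x,y\rangle|\le2\tau|x|_*]\ge\frac34$ (trivially so if $x=0$). The interval $[-2\tau|x|_*,2\tau|x|_*]$ contains at most $4\tau|x|_*+1$ integers, and $0$ is the most likely of them. Hence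
$$\Pr[\langle x,y\rangle=0]\ge\frac{3/4}{1+4\tau|x|_*}.$$

**Step 4.** *This step averages over $x$ and removes $y=0$.* By (2) and Cauchy–Schwarz, $\frac1N\sum_{x\in A}|x|_*\le\sqrt d$. The function $s\mapsto1/(1+4\tau s)$ is convex and decreasing on $s\ge0$, so Jensen's inequality gives
$$E\Big[\frac{|A\cap y^\perp|}N\Big]=\frac1N\sum_{x\in A}\Pr[\langle x,y\rangle=0]\ge\frac{3/4}{1+4\tau\sqrt d}.$$
The outcome $y=0$ contributes exactly $\Pr[y=0]$ to the left side. With Step 1,
$$E\Big[\mathbf 1_{y\ne0}\frac{|A\cap y^\perp|}N\Big]\ge\frac{3/4}{1+4\tau\sqrt d}-\frac{D^d}{(2\pi)^{d/2}\tau^d}. \tag{8}$$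

**Step 5.** *This step chooses $\tau$.* Let $\tau=\max(d^{-1/2},\tau_1)$, where $\tau_1^{d-1}=20\sqrt d\,(2\pi)^{-d/2}D^d$. Since $\tau\sqrt d\ge1$, the first term in (8) is at least $\frac{3/4}{5\tau\sqrt d}=\frac3{20\tau\sqrt d}$. Since $\tau^{d-1}\ge\tau_1^{d-1}$, the second is at most $\frac1{20\tau\sqrt d}$. So the expectation in (8) is at least $\frac1{10\tau\sqrt d}$, and some $y\ne0$ has ratio at least $\frac1{10\tau\sqrt d}$.

If $\tau=d^{-1/2}$ this is $\frac1{10}$. If $\tau=\tau_1$, note that $20\sqrt d\le30^{d-1}$ for $d\ge2$: for $d=2$ this is $28.3<30$, and from $d$ to $d+1$ the left side grows by a factor less than $2$ and the right side by $30$. Also $\frac d{2(d-1)}\ge\frac12$. Hence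
$$\tau_1\le30\,(2\pi)^{-\frac d{2(d-1)}}D^{d/(d-1)}\le\frac{30}{\sqrt{2\pi}}D^{d/(d-1)}\le12\,D^{d/(d-1)},$$
and the ratio is at least $\frac1{120\sqrt d\,D^{d/(d-1)}}$. $\square$

**Theorem 2 for $d\ge2$ and $D\le16^d$.** Here $D^{d/(d-1)}=D\cdot D^{1/(d-1)}\le16^{d/(d-1)}D\le256\,D$, because $\frac d{d-1}\le2$. Since $120\cdot256=30720$, Proposition 1 gives Theorem 2.

The extra factor $D^{1/(d-1)}$ is the price of excluding $y=0$. It is bounded exactly as long as $D$ is at most exponential in $d$. For larger $D$ this bound is too weak: for the square $[-n,n]^2$ it has order $1/D^2$, while the true ratio has order $1/D$. But a body with $D>16^d$ has room, and there the attempts of Section 5 can be repaired.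

## 7. Slices measured by volume when $\sigma$ is large

We first isolate the counting device. It compares points with volume without requiring a short basis of the lattice: independent short vectors are enough, because the index $m$ will cancel.

**Lemma 3 (counting by cosets).** Let $W\subset\mathbb R^d$ be a $k$-dimensional subspace, $L\subset W$ a lattice of rank $k$, $w_1,\dots,w_k\in L$ independent, $L'$ the lattice they generate, $m=[L:L']$, and $P=\{\sum a_iw_i:a_i\in[-\frac12,\frac12)\}$. Let $S$ be a finite subset of one coset $a+L$, $a\in\mathbb R^d$, and let $X\subset a+W$ be measurable.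

(i) If $x+P\subset X$ for all $x\in S$, then $\sum_{x\in S}\int_P\varphi(x+u)\,du\le m\int_X\varphi$ for every measurable $\varphi\ge0$ on $X$. In particular $|S|\,\mathrm{vol}_k(P)\le m\,\mathrm{vol}_k(X)$.

(ii) If every $l\in a+L$ for which $l+P$ meets $X$ belongs to $S$, then $|S|\,\mathrm{vol}_k(P)\ge m\,\mathrm{vol}_k(X)$.

*Proof.* The coset $a+L$ is the disjoint union of $m$ cosets $b+L'$, and for each of them the sets $l+P$, $l\in b+L'$, tile $a+W$. (i) For fixed $b$ the sets $x+P$, $x\in S\cap(b+L')$, are disjoint and lie in $X$, so $\sum_{x\in S\cap(b+L')}\int_P\varphi(x+u)du\le\int_X\varphi$. Sum over the $m$ cosets; take $\varphi=1$ for the last claim. (ii) For fixed $b$ the set $X$ is covered by those $l+P$, $l\in b+L'$, that meet it, and these $l$ lie in $S$. So $|S\cap(b+L')|\,\mathrm{vol}_k(P)\ge\mathrm{vol}_k(X)$. Sum over the $m$ cosets. $\square$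

*Example.* $W=\mathbb R$, $L=\mathbb Z$, $w_1=2$, so $m=2$ and $P=[-1,1)$. With $S=\{-n,\dots,n\}$ and $X=[-n-1,n+1]$, (i) says $2(2n+1)\le2\cdot(2n+2)$. With $X=[-n+1,n-1]$, (ii) says $2(2n+1)\ge2\cdot(2n-2)$.

**Lemma 4.** Let $d\ge2$, and let $y$ be the shortest direction. If $\sigma\ge8^d\sqrt d$, then $|S_0|/N\ge\frac3{40\sigma}$.

*Proof.* Put $K_s=\{z\in K:\langle z,y\rangle=s\}$, and let $\mathrm{vol}$ denote $(d-1)$-dimensional volume in this proof.

**Step 1.** *This step places an ellipsoid in $K$, to measure sizes.* Let $E=\{x:|x|_*\le1\}$. By (1), $h_E(u)^2=u^T\Sigma u=\frac1N\sum_{x\in A}\langle x,u\rangle^2\le h_K(u)^2$, because $|\langle x,u\rangle|\le h_K(u)$ for $x\in A\subset K=-K$. So $E\subset K$.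

**Step 2.** *This step finds $d$ short independent integer vectors.* The lattice $\Lambda=\Sigma^{-1/2}\mathbb Z^d$ has dual $\Lambda^*=\Sigma^{1/2}\mathbb Z^d$, and $\lambda_1(\Lambda^*)=\min_{z\in\mathbb Z^d\setminus0}\sqrt{z^T\Sigma z}=\sigma$. By Fact 3, $\lambda_d(\Lambda)\le d/\sigma$. Since $|\Sigma^{-1/2}v|=|v|_*$, there are independent $v_1,\dots,v_d\in\mathbb Z^d$ with $|v_i|_*\le d/\sigma$.

**Step 3.** *This step turns them into short vectors of $L=\mathbb Z^d\cap y^\perp$.* By (3), $|\langle v_i,y\rangle|\le|v_i|_*\sigma\le d$. As the $v_i$ span, some $\langle v_k,y\rangle\ne0$. For $i\ne k$ put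
$$w_i=\langle v_k,y\rangle v_i-\langle v_i,y\rangle v_k .$$
These are integer vectors orthogonal to $y$. They are independent, since $w_i$ is the only one involving $v_i$, with nonzero coefficient. And $|w_i|_*\le d\cdot\frac d\sigma+d\cdot\frac d\sigma=\frac{2d^2}\sigma$. Let $L'\subset L$ be the lattice generated by these $d-1$ vectors, $m=[L:L']$, and $P$ their half-open parallelepiped as in Lemma 3. Every point of $P$ has $|\cdot|_*$-norm at most $\frac{d-1}2\cdot\frac{2d^2}\sigma\le\frac{d^3}\sigma$. So, by Step 1,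
$$P\subset r(E\cap y^\perp)\subset rK_0,\qquad r=\frac{d^3}\sigma .$$

**Step 4.** *This step checks that $r$ is small.* By the hypothesis, $dr=d^4/\sigma\le d^{7/2}/8^d$. At $d=2$ this is $11.32/64\le0.18$, and it decreases in $d$, since the quotient of consecutive terms is at most $(3/2)^{7/2}/8<1$. So $dr\le0.18$ and $r\le0.09$.

**Step 5.** *This step bounds $|S_0|$ from below.* Apply Lemma 3(ii) with $W=y^\perp$, $a=0$, $S=S_0=K_0\cap L$ and $X=(1-r)K_0$. If $l\in L$ and $l+p=z\in(1-r)K_0$ with $p\in P$, then $l=z-p\in(1-r)K_0+rK_0=K_0$, using $K_0=-K_0$. So $l\in S_0$, and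
$$|S_0|\,\mathrm{vol}(P)\ge m(1-r)^{d-1}\mathrm{vol}(K_0).$$

**Step 6.** *This step bounds every $|S_j|$ from above.* Let $S_j\ne\emptyset$; it lies in one coset of $L$. For $x\in S_j$,
$$x+P\subset K_j+rK_0\subset(1+r)K\cap\{z:\langle z,y\rangle=j\}=(1+r)K_{j/(1+r)} .$$
Lemma 3(i) gives $|S_j|\,\mathrm{vol}(P)\le m(1+r)^{d-1}\mathrm{vol}(K_{j/(1+r)})$. For every $s$ with $K_s\neq\emptyset$ we have $K_{-s}=-K_s$ and $\frac12(K_s+K_{-s})\subset K_0$, so Fact 2 (in dimension $d-1$, after translating the sections into $y^\perp$) gives $\mathrm{vol}(K_s)\le\mathrm{vol}(K_0)$. Hence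
$$|S_j|\,\mathrm{vol}(P)\le m(1+r)^{d-1}\mathrm{vol}(K_0).$$

**Step 7.** *This step compares and concludes.* Dividing, $|S_j|\le\big(\frac{1+r}{1-r}\big)^{d-1}|S_0|$; here $\mathrm{vol}(K_0)>0$ because $K_0\supset E\cap y^\perp$. Since $\frac{1+r}{1-r}=1+\frac{2r}{1-r}\le e^{2r/(1-r)}$, the factor is at most $e^{2dr/(1-r)}\le e^{0.36/0.91}\le e^{0.4}<2$. Take $j$ from (7) and use $\sigma\ge1$:
$$|S_0|\ge\frac12|S_j|\ge\frac12\cdot\frac{3N/4}{4\sigma+1}\ge\frac12\cdot\frac{3N/4}{5\sigma}=\frac{3N}{40\sigma}.\qquad\square$$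

## 8. Theorem 2 for $D>16^d$

Let $d\ge2$ and $D>16^d$, and let $y$ be the shortest direction. By (6), $\sigma\le\sqrt dD$. Either $\sigma$ is exponentially smaller than this, and then (7) gives so much that it pays for the factor $2^{d-1}$ of Lemma 1, or $\sigma$ is itself exponentially large, and then Lemma 4 applies.

**Case (a): $\sigma\le2^{-d}\sqrt d\,D$.** We have $2^{-d}\sqrt dD>8^d\sqrt d>1$, so $4\sigma+1\le5\cdot2^{-d}\sqrt dD$. By (7) and Lemma 1,
$$\frac{|S_0|}N\ge2^{1-d}\cdot\frac34\cdot\frac{2^d}{5\sqrt dD}=\frac3{10\sqrt dD}.$$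

**Case (b): $\sigma>2^{-d}\sqrt d\,D$.** Then $\sigma>2^{-d}\sqrt d\,16^d=8^d\sqrt d$. By Lemma 4 and (6), $\frac{|S_0|}N\ge\frac3{40\sigma}\ge\frac3{40\sqrt dD}$.

Both bounds exceed $c_1/(\sqrt dD)$. With Section 3 ($d=1$) and Section 6 ($D\le16^d$), Theorem 2 is proved, and by Section 4 so is Theorem 1. $\blacksquare$

## 9. Large volume: comparing $\Sigma$ with the covariance of $K$

Theorem 3 replaces the bound $D\le\frac{\sqrt d}2V^{1/d}$ of (4) by one of order $L_KV^{1/d}$, valid when $A$ fills $K$ well. We first need a lower bound for $L_K$.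

**Lemma 5.** For $d\ge2$, $L_K\ge\frac1{\sqrt{d+2}}\kappa_d^{-1/d}\ge\frac16$. Moreover $\kappa_d^{1/d}\le\sqrt{2\pi e/d}$.

*Proof.* By linear invariance we may assume $\Sigma_c=I$, so $L_K=V^{-1/d}$ and $\frac1V\int_K|z|^2dz=\mathrm{tr}\,\Sigma_c=d$. Choose $\rho$ with $\kappa_d\rho^d=V$. The sets $K\setminus\rho B$ and $\rho B\setminus K$ have equal volume, and $|z|\ge\rho$ on the first, $|z|\le\rho$ on the second. So $\int_K|z|^2\ge\int_{\rho B}|z|^2=\frac d{d+2}\rho^2V$, that is, $\rho^2\le d+2$. Hence $V^{1/d}=\kappa_d^{1/d}\rho\le\kappa_d^{1/d}\sqrt{d+2}$, which is the first inequality.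

For $x>0$, $\Gamma(x+1)\ge\int_x^\infty s^xe^{-s}ds\ge x^xe^{-x}$. So $\kappa_d=\pi^{d/2}/\Gamma(\frac d2+1)\le(2\pi e/d)^{d/2}$. Therefore $L_K\ge\sqrt{\frac d{2\pi e(d+2)}}\ge\frac1{\sqrt{4\pi e}}\ge\frac16$, because $\frac d{d+2}\ge\frac12$ and $4\pi e<36$. $\square$

*Proof of Theorem 3.* **Step 1.** *We treat $d=1$.* Let $K=[-a,a]$, $n=\lfloor a\rfloor\ge1$. The ratio is $\frac1{2n+1}\ge\frac1{3n}\ge\frac1{3a}=\frac2{3V}$. Since $L_K=1/\sqrt{12}$, the claim asks for $\frac{\sqrt{12}}{20}V^{-1}$, which is less than $\frac23V^{-1}$.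

Now let $d\ge2$, with $y,\sigma$ the shortest direction and its size. By hypothesis $V^{1/d}\ge64^d$.

**Step 2.** *We treat small $\sigma$ by pigeonhole and Lemma 1.* Suppose $\sigma\le4^{-d}V^{1/d}$. As $4^{-d}V^{1/d}\ge16^d\ge1$, we have $4\sigma+1\le5\cdot4^{-d}V^{1/d}$, and (7) with Lemma 1 gives
$$\frac{|S_0|}N\ge2^{1-d}\cdot\frac34\cdot\frac{4^d}{5V^{1/d}}=\frac{3\cdot2^d}{10}V^{-1/d}\ge\frac3{10}V^{-1/d}.$$
By Lemma 5, $\sqrt dL_K\ge\frac{\sqrt2}6$, so $\frac1{20\sqrt dL_K}\le\frac6{20\sqrt2}<\frac3{10}$, and the claim holds.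

**Step 3.** *We reduce the remaining case to a bound on $D$.* Suppose $\sigma>4^{-d}V^{1/d}$. Then $\sigma>16^d\ge8^d\sqrt d$, and Lemma 4 with (6) gives the ratio at least $\frac3{40\sqrt dD}$. Since $\frac3{40\sqrt2}>\frac1{20}$, it suffices to show
$$D\le\sqrt2\,L_KV^{1/d}. \tag{9}$$

**Step 4.** *We set up a count in all of $K$.* Take $E\subset K$ and $v_1,\dots,v_d$ from Steps 1 and 2 of the proof of Lemma 4. Let $M$ be the lattice generated by the $v_i$, $m=[\mathbb Z^d:M]$, $P''=\{\sum a_iv_i:a_i\in[-\frac12,\frac12)\}$. Then $\mathrm{vol}_d(P'')=m$, and every point of $P''$ has $|\cdot|_*$-norm at most $\frac d2\cdot\frac d\sigma$, so $P''\subset r'E\subset r'K$ with $r'=\frac{d^2}{2\sigma}$. Further,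
$$(d+2)r'\le2dr'=\frac{d^3}\sigma\le\frac{d^3}{16^d}\le\frac1{32},$$
because $d^3/16^d$ equals $\frac1{32}$ at $d=2$ and decreases.

**Step 5.** *We bound $N$ from below.* Apply Lemma 3(ii) with $W=\mathbb R^d$, $L=\mathbb Z^d$, $L'=M$, $S=A$, $X=(1-r')K$: if $l\in\mathbb Z^d$ and $l+p\in(1-r')K$ with $p\in P''$, then $l\in(1-r')K+r'K=K$. So $N\,m\ge m(1-r')^dV$, that is, $N\ge(1-r')^dV$.

**Step 6.** *We compare second moments.* Let $\theta\in\mathbb R^d$. For $x\in A$, $x+P''\subset(1+r')K$. Lemma 3(i) with $X=(1+r')K$ and $\varphi(z)=\langle z,\theta\rangle^2$ gives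
$$\sum_{x\in A}\int_{P''}\langle x+u,\theta\rangle^2du\le m\int_{(1+r')K}\langle z,\theta\rangle^2dz=m(1+r')^{d+2}V\,\theta^T\Sigma_c\theta .$$
Up to a null set $P''=-P''$, so $\int_{P''}\langle u,\theta\rangle du=0$. Expanding the square, the left side is at least $m\sum_{x\in A}\langle x,\theta\rangle^2=mN\,\theta^T\Sigma\theta$. With Step 5,
$$\theta^T\Sigma\theta\le\frac{(1+r')^{d+2}}{(1-r')^d}\,\theta^T\Sigma_c\theta .$$

**Step 7.** *We conclude.* By Step 4, $(1+r')^{d+2}\le e^{1/32}<1.04$ and $(1-r')^d\ge1-dr'\ge1-\frac1{64}>0.98$, so the factor is less than $2$: $\Sigma\preceq2\Sigma_c$. The determinant is monotone on positive definite matrices, so $\det\Sigma\le2^d\det\Sigma_c$, and $D\le\sqrt2(\det\Sigma_c)^{1/(2d)}=\sqrt2\,L_KV^{1/d}$. This is (9). $\square$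

## 10. Ellipsoids from lattices without short vectors: sharpness at large volume

**Proposition 2.** For each $d\ge2$ there are ellipsoids $K_t$ ($t\to\infty$) with $\mathrm{vol}(K_t)\to\infty$ such that, with $A_t=K_t\cap\mathbb Z^d$ and $D_t$ the quantity $D$ of $K_t$,
$$\limsup_{t\to\infty}\sqrt d\,\mathrm{vol}(K_t)^{1/d}\max_{y\ne0}\frac{|A_t\cap y^\perp|}{|A_t|}\le2e\sqrt\pi,\qquad\limsup_{t\to\infty}\sqrt d\,D_t\max_{y\ne0}\frac{|A_t\cap y^\perp|}{|A_t|}\le\sqrt{2e}.$$
So the rates in Theorem 2 and (given $L_K\le C$) in Theorem 3 cannot be improved beyond absolute constants for arbitrarily large bodies in any dimension $d\ge2$.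

*Proof.* We use the Minkowski–Hlawka theorem in this form: there is a lattice of determinant $1$ with no nonzero point in the interior of the ball of volume $1$, that is, with $\lambda_1\ge\kappa_d^{-1/d}$.

**Step 1.** *This step defines the ellipsoids.* Let $\Lambda^*$ be such a lattice and $\lambda=\lambda_1(\Lambda^*)$. By Lemma 5, $\lambda\ge\kappa_d^{-1/d}\ge\sqrt{d/(2\pi e)}$. Let $\Lambda=T\mathbb Z^d$, $|\det T|=1$, be its dual and $K_t=T^{-1}(tB)$. The map $T$ carries $A_t$ to $tB\cap\Lambda$ and hyperplanes through $0$ to hyperplanes through $0$. So we must bound $|tB\cap\Lambda\cap H|/|tB\cap\Lambda|$ over hyperplanes $H\ni0$. We take $t\ge\lambda_d(\Lambda)$, so that $tB\cap\Lambda$ spans.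

**Step 2.** *This step describes the relevant hyperplanes.* The points of $tB\cap\Lambda$ in $H$ span a subspace of $H$; adding further points of $tB\cap\Lambda$, we reach a hyperplane spanned by points of $tB\cap\Lambda$ that contains at least as many of them. So assume $H$ is spanned by points of $tB\cap\Lambda$. Then $T^{-1}H$ is spanned by integer vectors, so $T^{-1}H=q^\perp$ for some primitive $q\in\mathbb Z^d$, and $H=u^\perp$ with $u=T^{-T}q$ primitive in $\Lambda^*$. Extend $u$ to a basis of $\Lambda^*$ with $u$ last, and let $b_1,\dots,b_d$ be the dual basis of $\Lambda$: then $L=\Lambda\cap H$ has basis $b_1,\dots,b_{d-1}$, and $\langle b_d,u\rangle=1$, so $b_d$ has distance $1/|u|$ from $H$. Thus $1=\det\Lambda=\det L\cdot\frac1{|u|}$, i.e. $\det L=|u|$.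

**Step 3.** *This step gives a bound uniform in $H$.* $L$ contains $d-1$ independent vectors of length at most $t$. Let $m$ be the index of the sublattice $L'$ they generate. Their half-open parallelepiped $P$ lies in $\frac d2tB$ and has volume $m|u|$. Lemma 3(i) with $S=tB\cap L$ and $X=(1+\frac d2)tB\cap H$ gives $|tB\cap L|\,m|u|\le m\,\kappa_{d-1}\big((1+\frac d2)t\big)^{d-1}$, so
$$|tB\cap L|\le\frac{\kappa_{d-1}\big((1+\frac d2)t\big)^{d-1}}{|u|}. \tag{10}$$

**Step 4.** *This step records the asymptotic count for a fixed lattice.* Let $L$ be a fixed lattice of rank $k$, and let $P$ be the half-open parallelepiped of a basis, $P\subset\rho B$. Lemma 3 with $m=1$ gives $\kappa_k(t-\rho)^k\le|tB\cap L|\det L\le\kappa_k(t+\rho)^k$ for $t\ge\rho$. So $|tB\cap L|\sim\kappa_kt^k/\det L$. In particular $|tB\cap\Lambda|\sim\kappa_dt^d$.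

**Step 5.** *This step bounds the maximal ratio.* Put $R=(1+\frac d2)^{d-1}\lambda$. If $|u|>R$, then (10) gives $|tB\cap L|\le\kappa_{d-1}t^{d-1}/\lambda$, so $t$ times the ratio is at most $\frac{\kappa_{d-1}t^d}{\lambda|tB\cap\Lambda|}$, a bound independent of $u$ that tends to $\frac{\kappa_{d-1}}{\kappa_d\lambda}$. If $|u|\le R$, there are only finitely many such $u\in\Lambda^*$, and for each of them Step 4 shows that $t$ times the ratio tends to $\frac{\kappa_{d-1}}{\kappa_d|u|}\le\frac{\kappa_{d-1}}{\kappa_d\lambda}$. Therefore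
$$\limsup_{t\to\infty}\ t\cdot\max_{y\ne0}\frac{|A_t\cap y^\perp|}{|A_t|}\le\frac{\kappa_{d-1}}{\kappa_d\lambda}. \tag{11}$$

**Step 6.** *This step evaluates the constant.* Log-convexity of $\Gamma$ gives $\Gamma(x+\frac12)\le\sqrt{\Gamma(x)\Gamma(x+1)}=\sqrt x\,\Gamma(x)$. With $x=\frac{d+1}2$,
$$\frac{\kappa_{d-1}}{\kappa_d}=\frac{\Gamma(\frac d2+1)}{\sqrt\pi\,\Gamma(\frac{d+1}2)}\le\sqrt{\frac{d+1}{2\pi}}\le\sqrt{\frac d\pi}.$$
So the right side of (11) is at most $\sqrt{\frac d\pi}\sqrt{\frac{2\pi e}d}=\sqrt{2e}$.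

**Step 7.** *This step translates $t$ into volume and into $D_t$.* First, $\mathrm{vol}(K_t)^{1/d}=\kappa_d^{1/d}t\le t\sqrt{2\pi e/d}$ by Lemma 5, so $\sqrt d\,\mathrm{vol}(K_t)^{1/d}\le\sqrt{2\pi e}\,t$, and the first $\limsup$ is at most $\sqrt{2\pi e}\sqrt{2e}=2e\sqrt\pi$. Second, the points $x/t$, $x\in A_t$, are the points of $\frac1t\mathbb Z^d$ in the fixed ellipsoid $K_1=T^{-1}B$. By convergence of Riemann sums, the second-moment matrix of $A_t$ divided by $t^2$ tends to
$$\frac1{\kappa_d}\int_{T^{-1}B}zz^Tdz=T^{-1}\Big(\frac1{\kappa_d}\int_Bzz^Tdz\Big)T^{-T}=\frac1{d+2}T^{-1}T^{-T},$$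
by the example after Definition 7. Its determinant is $(d+2)^{-d}$, so $D_t/t\to(d+2)^{-1/2}$, and $\sqrt dD_t/t\to\sqrt{d/(d+2)}\le1$. The second $\limsup$ is at most $\sqrt{2e}$. $\square$
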